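# Derived equivalent fourfolds whose Picard varieties are not derived equivalent

All varieties are over $\mathbb C$ and connected. $\hat B$ denotes the dual of an abelian variety $B$.

## 1. Fourier–Mukai functors, Picard varieties, free quotients

**Definition 1.1 (derived category, Fourier–Mukai functor).** For a smooth projective variety $X$ let $\mathbf D(X)=\mathbf D^{\rm b}(\mathrm{Coh}(X))$ be the bounded derived category of coherent sheaves. An equivalence $\mathbf D(X)\simeq\mathbf D(Y)$ means an equivalence of $\mathbb C$-linear triangulated categories. An object $\mathcal E\in\mathbf D(X\times Y)$ defines the *Fourier–Mukai functor* with kernel $\mathcal E$,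
$$\Phi_{\mathcal E}:\mathbf D(X)\to\mathbf D(Y),\qquad \Phi_{\mathcal E}(M)=R\mathrm{pr}_{Y*}\bigl(\mathrm{pr}_X^*M\otimes^{L}\mathcal E\bigr).$$

*Example.* The kernel $\mathcal O_{\Delta_X}$ gives the identity functor of $\mathbf D(X)$. If $\mathcal E$ is a sheaf on $X\times Y$ that is flat over $X$, then $\Phi_{\mathcal E}(\mathcal O_x)$ is the sheaf $\mathcal E|_{\{x\}\times Y}$ on $Y$, in degree $0$: flatness makes the derived restriction equal to the ordinary one. For $\mathcal O_{\Delta_X}$ this gives back $\mathcal O_x$.

To recognize equivalences we use one textbook criterion, due to Bondal–Orlov and Bridgeland (T. Bridgeland, Bull. London Math. Soc. 31 (1999), 25–34; Huybrechts, *Fourier–Mukai transforms in algebraic geometry*, Ch. 7).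

**Criterion 1.2.** A Fourier–Mukai functor $\Phi:\mathbf D(X)\to\mathbf D(Y)$ between smooth projective varieties of equal dimension is an equivalence if, for all points $x,x'\in X$,

- (a) $\mathrm{Hom}(\Phi\mathcal O_x,\Phi\mathcal O_x)=\mathbb C$;
- (b) $\mathrm{Hom}(\Phi\mathcal O_x,\Phi\mathcal O_{x'}[j])=0$ whenever $x\ne x'$, or $j<0$, or $j>\dim X$;
- (c) $\Phi\mathcal O_x\otimes\omega_Y\simeq\Phi\mathcal O_x$.

**Definition 1.3 (Picard and Albanese varieties).** $\mathrm{Pic}^0(X)$ is the identity component of the Picard group scheme of $X$. It is an abelian variety with tangent space $H^1(X,\mathcal O_X)$ at $0$, so its dimension is the irregularity $q(X)=h^1(\mathcal O_X)=h^0(\Omega^1_X)$. The dual abelian variety is the Albanese variety $\mathrm{Alb}(X)$. After a base point $x_0$ is chosen, it comes with a morphism $a:X\to\mathrm{Alb}(X)$, $a(x_0)=0$, such that every morphism $\alpha:X\to T$ to an abelian variety with $\alpha(x_0)=0$ is $h\circ a$ for a unique homomorphism $h$.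

*Example.* $\mathrm{Pic}^0(\mathbb P^m)=0$. For an abelian variety $B$, $\mathrm{Alb}(B)=B$ and $\mathrm{Pic}^0(B)=\hat B$. For an elliptic curve, $\hat A\simeq A$. For products, $\mathrm{Pic}^0(X\times W)=\mathrm{Pic}^0(X)\times\mathrm{Pic}^0(W)$.

We recall four facts on an abelian variety $P$.

1. There is a normalized Poincaré bundle $\mathcal P$ on $P\times\hat P$: $\mathcal P|_{P\times\{L\}}\simeq L$ for all $L\in\hat P$, and $\mathcal P|_{\{0\}\times\hat P}$ is trivial. By biduality, $p\mapsto\mathcal P|_{\{p\}\times\hat P}$ is an isomorphism from $P$ to the dual of $\hat P$.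
2. Seesaw theorem: a line bundle on $P\times\hat P$ that is trivial on every $P\times\{L\}$ and on $\{0\}\times\hat P$ is trivial.
3. A nontrivial $L\in\mathrm{Pic}^0(P)$ satisfies $H^r(P,L)=0$ for all $r$.
4. If $A\subset P$ is an abelian subvariety, then $0\to\widehat{P/A}\to\hat P\to\hat A\to0$ is exact, the maps being pullback and restriction of line bundles.

**Definition 1.4 (isogeny).** An *isogeny* is a surjective homomorphism of abelian varieties with finite kernel. Being isogenous is an equivalence relation, and $B$ is isogenous to $\hat B$ through any polarization.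

*Example.* If $a\in A$ is a point of order $2$ on an elliptic curve, $A\to A/\langle a\rangle$ is an isogeny of degree $2$.

**Definition 1.5 (automorphism group).** $\mathrm{Aut}^0(X)$ is the identity component of the automorphism group of $X$. An *abelian subvariety* of an algebraic group is a closed connected subgroup that is complete.

*Example.* $\mathrm{Aut}^0(B)=B$ (translations) for an abelian variety $B$; $\mathrm{Aut}^0(\mathbb P^1)=\mathrm{PGL}_2$; $\mathrm{Aut}^0$ of a curve of genus at least $2$ is trivial.

**Definition 1.6 (free quotient).** Let a finite group $\Gamma$ act on a smooth projective variety $T$, freely: only the identity of $\Gamma$ fixes a point. Then $T/\Gamma$ is a smooth projective variety and $\pi:T\to T/\Gamma$ is étale. Since $\Omega^1_T=\pi^*\Omega^1_{T/\Gamma}$, forms on the quotient are invariant forms: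
$$H^0(T/\Gamma,\Omega^1)=H^0(T,\Omega^1)^\Gamma.\tag{1}$$

*Example.* Let $E,E'$ be elliptic curves, and let $\mathbb Z/2$ act on $E\times E'$ by $(z,z')\mapsto(-z,z'+\tfrac12)$, where $\tfrac12$ stands for a point of order $2$. The action is free because it is free on $E'$. Of the forms $dz,dz'$ only $dz'$ is invariant, so the quotient surface has $q=1$.

**Definition 1.7 (linearization).** Let $\Gamma$ act on $T$. A *$\Gamma$-linearization* of a line bundle $M$ is a family of isomorphisms $\lambda_g:g^*M\to M$ with $\lambda_{gh}=\lambda_h\circ h^*\lambda_g$. If $\Gamma$ is finite and acts freely, a linearized $M$ descends: it is the pullback of a line bundle on $T/\Gamma$.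

*Example.* Having $g^*M\simeq M$ for all $g$ is not enough. Let $(\mathbb Z/2)^2$ act on $\mathbb P^1$ through the classes of $\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ and $\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Every $g^*\mathcal O(1)$ is isomorphic to $\mathcal O(1)$. A linearization would make the group act on $H^0(\mathcal O(1))=\mathbb C^2$, lifting the projective action (up to duality). But any two lifts of the two generators anticommute, while the group is abelian. So there is no linearization. In Section 5 a common fixed point of the group will remove this obstruction.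

## 2. Does $\mathbf D(X)$ determine $\mathbf D(\mathrm{Pic}^0(X))$?

Suppose $\mathbf D(X)\simeq\mathbf D(Y)$. How much of the abelian variety $\mathrm{Pic}^0(X)$ can be read off from the category? Not its isomorphism class, already among abelian varieties. But one can hope for its derived category. The following statement is the problem of this lecture; its source is Mihnea Popa and Christian Schnell, *Derived invariance of the number of holomorphic 1-forms and vector fields*, arXiv:0912.4040 (2009).

**Conjecture 2.1.** Let $X$ and $Y$ be smooth projective varieties. If $\mathbf D(X)\simeq\mathbf D(Y)$, then $\mathbf D(\mathrm{Pic}^0(X))\simeq\mathbf D(\mathrm{Pic}^0(Y))$.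

Two known results frame it.

**Theorem 2.2 (Rouquier).** If $\mathbf D(X)\simeq\mathbf D(Y)$, there is an isomorphism of algebraic groups
$$\mathrm{Aut}^0(X)\times\mathrm{Pic}^0(X)\simeq\mathrm{Aut}^0(Y)\times\mathrm{Pic}^0(Y).\tag{2}$$

**Theorem 2.3 (Popa–Schnell).** If $\mathbf D(X)\simeq\mathbf D(Y)$, then $\mathrm{Pic}^0(X)$ and $\mathrm{Pic}^0(Y)$ are isogenous. (Ann. Sci. Éc. Norm. Supér. 44 (2011), Theorem A of the paper named above.)

We shall prove that the conjecture is false, and that isogeny is the exact relation.

**Theorem A.** There are smooth projective fourfolds $X,Y$ over $\mathbb C$ with $\mathbf D(X)\simeq\mathbf D(Y)$ and $\mathbf D(\mathrm{Pic}^0(X))\not\simeq\mathbf D(\mathrm{Pic}^0(Y))$. Here $\mathrm{Pic}^0(Y)=A$ is any elliptic curve with $\mathrm{End}(A)=\mathbb Z$, and $\mathrm{Pic}^0(X)\simeq A/\langle a\rangle$ with $a\in A$ of order $2$. More generally, for every $q\ge1$ and every $n\ge q+3$ there are counterexamples of dimension $n$ and irregularity $q$.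

**Theorem B.** For abelian varieties $B_1,B_2$ the following are equivalent:

1. $B_1$ and $B_2$ are isogenous;
2. there are smooth projective $X,Y$ with $\mathbf D(X)\simeq\mathbf D(Y)$, $\mathrm{Pic}^0(X)\simeq B_1$ and $\mathrm{Pic}^0(Y)\simeq B_2$.

The examples have dimension at least $4$; these notes make no claim about dimension $3$.

## 3. Abelian varieties, curves, and cancellation in Rouquier's isomorphism

**Two abelian varieties.** By Mukai's theorem $\mathbf D(B)\simeq\mathbf D(\hat B)$ for every abelian variety $B$ (this is also Lemma 5.1 below with $\Gamma$ trivial and $C$ a point). If $X,Y$ are derived equivalent abelian varieties, then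
$$\mathbf D(\mathrm{Pic}^0(X))=\mathbf D(\hat X)\simeq\mathbf D(X)\simeq\mathbf D(Y)\simeq\mathbf D(\hat Y)=\mathbf D(\mathrm{Pic}^0(Y)).$$
So the conjecture holds for such pairs. The Picard varieties can change, for instance from $\hat B$ to $B$, but the change is invisible to $\mathbf D$.

**Cancelling in (2).** The first thing one tries in general is to cancel $\mathrm{Aut}^0$ from Rouquier's isomorphism. This works in the following case.

**Observation 3.1.** If neither $\mathrm{Aut}^0(X)$ nor $\mathrm{Aut}^0(Y)$ contains an abelian subvariety of positive dimension, and $\mathbf D(X)\simeq\mathbf D(Y)$, then $\mathrm{Pic}^0(X)\simeq\mathrm{Pic}^0(Y)$.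

*Proof.* Let $G$ be an algebraic group without abelian subvarieties of positive dimension, and $B$ an abelian variety. Let $T\subset G\times B$ be an abelian subvariety. Its image in $G$ is the image of a complete connected group, so it is an abelian subvariety of $G$, hence trivial; so $T\subset\{1\}\times B$. Thus $\{1\}\times B$ is the largest abelian subvariety of $G\times B$. The isomorphism (2) must carry the largest abelian subvariety on one side to that on the other. $\square$

**Two curves.** The Serre functor of $\mathbf D(X)$ is $-\otimes\omega_X[\dim X]$, and it commutes with equivalences. For curves $X,Y$ with $\mathbf D(X)\simeq\mathbf D(Y)$ it follows that $\omega_X\simeq\mathcal O_X$ if and only if $\omega_Y\simeq\mathcal O_Y$: either both curves are elliptic or neither is. In the first case they are abelian varieties. In the second case each $\mathrm{Aut}^0$ is trivial or $\mathrm{PGL}_2$; these are affine, so they contain no abelian subvariety of positive dimension, and Observation 3.1 applies. The conjecture holds for pairs of curves.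

**Where cancellation stops.** When $\mathrm{Aut}^0(X)$ or $\mathrm{Aut}^0(Y)$ does contain abelian subvarieties, $\mathrm{Pic}^0$ need no longer be the largest one in (2), and the proof of 3.1 says nothing. The trouble is real: for $X=B$, $Y=\hat B$ both sides of (2) are $B\times\hat B$, with the two factors exchanged. So in a counterexample at least one of $\mathrm{Aut}^0(X)$, $\mathrm{Aut}^0(Y)$ must contain an abelian subvariety of positive dimension. Among abelian varieties themselves the exchange does no harm, because $\mathbf D(B)\simeq\mathbf D(\hat B)$. We want an exchange in which the factor entering $\mathrm{Pic}^0$ is not dual to the one leaving it.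

## 4. Duality turns a subvariety into a quotient

Keep the Poincaré equivalence between $P$ and $\hat P$, but arrange that only a part of $P$ is visible in the Albanese variety. To hide a part, let a finite group $\Gamma$ act on $P$ so that some one-forms are not invariant, and make the action free by adding a factor $C$ with a free $\Gamma$-action and no one-forms.

**Construction 4.1.** Let $\Gamma$ be a finite group acting on an abelian variety $P$ by group automorphisms, and let $C$ be a smooth projective variety with a free $\Gamma$-action and $H^0(C,\Omega^1_C)=0$. Let $\Gamma$ act on $\hat P=\mathrm{Pic}^0(P)$ by $g\cdot L=(g^{-1})^*L$. This is a left action, since $((gh)^{-1})^*=(h^{-1}g^{-1})^*=(g^{-1})^*(h^{-1})^*$. Put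
$$X=(P\times C)/\Gamma,\qquad Y=(\hat P\times C)/\Gamma,\qquad D=C/\Gamma,$$
with diagonal actions. The actions are free because the one on $C$ is, so $X,Y,D$ are smooth projective varieties, and $\dim X=\dim Y$. Write $[p,c]$ and $[\xi,c]$ for classes.

**First try: a product.** Take $P=A\times F$ with $\Gamma$ acting trivially on $A$ and without invariant one-forms on $F$. For example let $F$ be an elliptic curve and $\Gamma=\mathbb Z/2$ act by $-1$ on $F$. Then $X=A\times(F\times C)/\Gamma$ and $Y=\hat A\times(\hat F\times C)/\Gamma$. By (1) the second factor of $X$ has one-forms $(H^0(F,\Omega^1)\oplus H^0(C,\Omega^1))^\Gamma=0$. So $\mathrm{Pic}^0(X)=\hat A$; likewise, once one knows that $\hat F$ has no invariant one-forms either (clear for $-1$), $\mathrm{Pic}^0(Y)=A$. These are derived equivalent by Mukai's theorem. There is no counterexample here, and the reason is precise: the piece on which $\Gamma$ acts trivially is $A$, both as a subvariety of $P$ and as a quotient of $P$.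

**Gluing separates the two roles of $A$.** The Albanese variety of $X$ will be the quotient of $P$ on which $\Gamma$ acts trivially. For $Y$ we need the corresponding quotient of $\hat P$, and by fact 4 of Section 1 quotients of $\hat P$ are dual to subvarieties of $P$. So $\mathrm{Pic}^0(X)$ is dual to a *quotient* of $P$ and $\mathrm{Pic}^0(Y)$ is a *subvariety* of $P$. If $A$ and $F$ are glued along a finite group of $\Gamma$-fixed points, these differ.

*Example.* Let $A=\mathbb C/(\mathbb Z+\mathbb Z\tau)$, $F=\mathbb C/(\mathbb Z+\mathbb Z\sigma)$, with $-1$ acting on $F$. The point $b=\tfrac12\in F$ is fixed by $-1$. Let $a=\tfrac12\in A$ and $P=(A\times F)/\langle(a,b)\rangle$. Then $P=\mathbb C^2/\Lambda$, where $\Lambda$ is generated by the lattice of $A\times F$ and $(\tfrac12,\tfrac12)$. An element of $\Lambda$ has the form $(\lambda+\tfrac\varepsilon2,\mu+\tfrac\varepsilon2)$ with $\varepsilon\in\{0,1\}$, $\lambda\in\mathbb Z+\mathbb Z\tau$, $\mu\in\mathbb Z+\mathbb Z\sigma$. It lies in $\mathbb C\times0$ only if $\mu=-\tfrac\varepsilon2$, which forces $\varepsilon=0$; so $\Lambda\cap(\mathbb C\times0)=\mathbb Z+\mathbb Z\tau$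 and $A$ is a subvariety of $P$. But the projection of $\Lambda$ to the first coordinate is $\tfrac12\mathbb Z+\mathbb Z\tau$, so the quotient $P/F$ is $A/\langle a\rangle$.

The proof has four parts: the equivalence (Section 5), the Albanese variety (Section 6), the glued $P$ (Section 7), and a suitable $C$ (Section 8).

**Fibres over $D$.** The map $P\times C\to X\times_DC$, $(p,c)\mapsto([p,c],c)$, is a $\Gamma$-equivariant map of étale $\Gamma$-covers of $X$, hence an isomorphism. In the same way $\hat P\times C\simeq Y\times_DC$. Since $P\times C\to C$ and $\hat P\times C\to C$ are smooth and $C\to D$ is étale and surjective, $X\to D$ and $Y\to D$ are smooth. Taking fibres over $c\in C$ lying above $d\in D$, we get isomorphisms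
$$P\simeq X_d,\quad p\mapsto[p,c],\qquad\qquad \hat P\simeq Y_d,\quad\xi\mapsto[\xi,c].\tag{3}$$

## 5. The relative Poincaré equivalence

**Lemma 5.1.** In Construction 4.1, $\mathbf D(X)\simeq\mathbf D(Y)$.

**Step 1: linearizing the Poincaré bundle.** The purpose is to make $\mathcal P$ descend to a family over $D$. For $g\in\Gamma$ consider $(g\times g)^*\mathcal P$ on $P\times\hat P$. Its restriction to $P\times\{L\}$ is $g^*(\mathcal P|_{P\times\{g\cdot L\}})\simeq g^*(g\cdot L)=g^*(g^{-1})^*L\simeq L$. Its restriction to $\{0\}\times\hat P$ is the pullback of a trivial bundle, because $g(0)=0$, hence trivial. So $(g\times g)^*\mathcal P\otimes\mathcal P^{-1}$ is trivial on each $P\times\{L\}$ and on $\{0\}\times\hat P$, and by the seesaw theorem $(g\times g)^*\mathcal P\simeq\mathcal P$.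

The isomorphisms $(g\times g)^*\mathcal P\to\mathcal P$ form a $\mathbb C^*$-torsor. The point $(0,0)$ is fixed by $\Gamma$, so both bundles have the same fibre $\mathcal P_{(0,0)}$ there, and exactly one isomorphism $\lambda_g$ induces the identity on it. The isomorphisms $\lambda_{gh}$ and $\lambda_h\circ(h\times h)^*\lambda_g$ both go from $(gh\times gh)^*\mathcal P$ to $\mathcal P$ and both are the identity at $(0,0)$, so they agree. Hence $\mathcal P$ is $\Gamma$-linearized.

**Step 2: the kernel.** The purpose is to place the descended bundle on $X\times Y$. The pullback of $\mathcal P$ to $P\times\hat P\times C$ is linearized and $\Gamma$ acts freely there, so it descends to a line bundle $\mathcal Q$ on $Z=(P\times\hat P\times C)/\Gamma$. The natural map $Z\to X\times_DY$, $[p,\xi,c]\mapsto([p,c],[\xi,c])$, becomes after the étale surjective base change $C\to D$ the isomorphism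
$$P\times\hat P\times C\simeq(P\times C)\times_C(\hat P\times C),$$
so it is an isomorphism. Thus $Z=X\times_DY$, which is closed in $X\times Y$. Let $i:Z\hookrightarrow X\times Y$ be the inclusion and $\Phi:\mathbf D(X)\to\mathbf D(Y)$ the functor with kernel $i_*\mathcal Q$. The projection $Z\to X$ is a base change of $Y\to D$, so it is smooth, and $i_*\mathcal Q$ is flat over $X$.

**Step 3: images of points.** The purpose is to compute what Criterion 1.2 tests. Let $x=[p,c]$ lie over $d$ and let $k:Y_d\hookrightarrow Y$ be the inclusion. By flatness $\Phi(\mathcal O_x)$ is the restriction of $i_*\mathcal Q$ to $\{x\}\times Y$. The fibre of $Z$ over $x$ is $Y_d$, so $\Phi(\mathcal O_x)=k_*L_x$ with $L_x$ a line bundle on $Y_d$. Under (3) the inclusion of this fibre in $Z$ is $\xi\mapsto[p,\xi,c]$, which factors through $P\times\hat P\times C$; so $L_x$ corresponds to $\mathcal P|_{\{p\}\times\hat P}$. In particular $L_x\in\mathrm{Pic}^0(Y_d)$. If $x\ne x'$ both lie over $d$, write $x=[p,c]$ and $x'=[p',c]$ with the same $c$; then $p\neq p'$ and $L_x\not\simeq L_{x'}$ by biduality.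

**Step 4: $\mathrm{Ext}$ groups along a fibre.** The purpose is to reduce $\mathrm{Ext}$ on $Y$ to cohomology on $Y_d$. Let $e=\dim D$. Choose an open $U\ni d$ in $D$ and functions $t_1,\dots,t_e$ on $U$ that form a system of parameters with $d$ as their only common zero and generate its maximal ideal. Their pullbacks to the preimage $Y_U$ of $U$ cut out $Y_d$, and since $Y\to D$ is flat, the Koszul complex $K$ on them is a resolution of $\mathcal O_{Y_d}$ by free sheaves, with $\Lambda^s\mathcal O_{Y_U}^{e}$ in degree $-s$. In particular the conormal bundle of $Y_d$ in $Y$ is free of rank $e$.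

Let $L,L'$ be line bundles on $Y_d$. The complex $k_*L\otimes K$ has zero differentials, because the $t_i$ vanish on $Y_d$. It computes $k_*Lk^*k_*L$ (here $Lk^*$ is the derived pullback), so the cohomology sheaf of $Lk^*k_*L$ in degree $-s$ is $L^{\oplus\binom es}$. By adjunction $R\mathrm{Hom}_Y(k_*L,k_*L')=R\mathrm{Hom}_{Y_d}(Lk^*k_*L,L')$, and the spectral sequence for the cohomology sheaves of the first argument reads
$$E_2^{r,s}=H^r(Y_d,L^{-1}\otimes L')^{\oplus\binom es}\ \Longrightarrow\ \mathrm{Ext}^{r+s}_Y(k_*L,k_*L').\tag{4}$$

**Step 5: checking the criterion.**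

(a) $\mathrm{Hom}_Y(k_*L_x,k_*L_x)=\mathrm{Hom}_{Y_d}(k^*k_*L_x,L_x)=\mathrm{Hom}_{Y_d}(L_x,L_x)=H^0(Y_d,\mathcal O)=\mathbb C$.

(b) For $j<0$ or $j>\dim Y=\dim X$ the groups vanish, because both objects are sheaves on a smooth projective variety of that dimension. If $x,x'$ lie over different points of $D$, the sheaves have disjoint supports and all groups vanish. If $x\ne x'$ lie over the same $d$, then $L_x^{-1}\otimes L_{x'}$ is a nontrivial element of $\mathrm{Pic}^0$ of the abelian variety $Y_d$, so it has no cohomology; all $E_2$-terms in (4) vanish, hence so does the abutment.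

(c) We have $k_*L_x\otimes\omega_Y\simeq k_*(L_x\otimes\omega_Y|_{Y_d})$. By adjunction $\omega_Y|_{Y_d}$ is $\omega_{Y_d}$ tensored with the determinant of the conormal bundle. The first is trivial since $Y_d\simeq\hat P$ is an abelian variety, the second by Step 4. So $\Phi\mathcal O_x\otimes\omega_Y\simeq\Phi\mathcal O_x$.

By Criterion 1.2, $\Phi$ is an equivalence. $\square$

## 6. The Albanese variety is the quotient with trivial action

**Lemma 6.1.** Let $F'\subset P$ be a $\Gamma$-stable abelian subvariety such that $\Gamma$ acts trivially on $P/F'$ and $H^0(F',\Omega^1)^\Gamma=0$. Then $\mathrm{Alb}(X)\simeq P/F'$, hence $\mathrm{Pic}^0(X)\simeq\widehat{P/F'}$.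

**Step 1: the irregularity.** We compute $q(X)$ to know the dimension of $\mathrm{Alb}(X)$. By (1) and $H^0(C,\Omega^1)=0$,
$$H^0(X,\Omega^1)=\bigl(H^0(P,\Omega^1)\oplus H^0(C,\Omega^1)\bigr)^\Gamma=H^0(P,\Omega^1)^\Gamma.$$
Taking $\Gamma$-invariants is exact over $\mathbb C$. Applied to $0\to H^0(P/F',\Omega^1)\to H^0(P,\Omega^1)\to H^0(F',\Omega^1)\to0$, it gives $H^0(P,\Omega^1)^\Gamma=H^0(P/F',\Omega^1)$, since $\Gamma$ acts trivially on the left term and the right one has no invariants. So $q(X)=\dim P/F'$.

**Step 2: a map with connected fibres.** We write down the candidate for the Albanese map. Let $\alpha:X\to P/F'$, $\alpha([p,c])=p\bmod F'$. It is well defined, because $gp\equiv p\bmod F'$ for all $g$, and it is surjective. The fibre over $\bar p$ consists of all $[p',c]$ with $p'\in p+F'$: it is the image of the connected variety $(p+F')\times C$, so it is connected.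

**Step 3: comparison with $\mathrm{Alb}(X)$.** Dimensions only give an isogeny; connectedness of fibres makes it an isomorphism. Choose $x_0\in\alpha^{-1}(0)$ and the Albanese map $a$ with $a(x_0)=0$. Then $\alpha=h\circ a$ with a homomorphism $h:\mathrm{Alb}(X)\to P/F'$. It is surjective since $\alpha$ is, and both sides have dimension $q(X)$, so $h$ is an isogeny. The set $a(X)$ is closed and $h(a(X))=P/F'$, so $\dim a(X)=q(X)$ and $a$ is surjective. Now
$$\alpha^{-1}(0)=\bigsqcup_{t\in\ker h}a^{-1}(t)$$
is a finite disjoint union of nonempty closed sets. It is connected by Step 2, so $\ker h=0$ and $h$ is an isomorphism. $\square$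

The lemma applies equally to $Y$, with $\hat P$ in the role of $P$.

## 7. Gluing $A$ and $F$ along fixed points

**Proposition 7.1.** Let $A,F$ be abelian varieties, and let $\Gamma$ act on $F$ by group automorphisms with $H^0(F,\Omega^1)^\Gamma=0$. Let $H\subset A$ be a finite subgroup and $\iota:H\hookrightarrow F^\Gamma$ an injective homomorphism. Let $C$ be a smooth projective variety with free $\Gamma$-action and $H^0(C,\Omega^1)=0$. Put $P=(A\times F)/\{(h,\iota(h)):h\in H\}$ with $\Gamma$ acting via $\mathrm{id}_A\times g$, and form $X,Y$ as in Construction 4.1. Then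
$$\mathbf D(X)\simeq\mathbf D(Y),\qquad\mathrm{Pic}^0(X)\simeq\widehat{A/H},\qquad\mathrm{Pic}^0(Y)\simeq A.$$

**Step 1: the action and the two subvarieties.** We check that the construction applies. The map $\mathrm{id}_A\times g$ fixes each $(h,\iota(h))$, because $\iota(h)\in F^\Gamma$; so $\Gamma$ acts on $P$ by group automorphisms, and Lemma 5.1 gives $\mathbf D(X)\simeq\mathbf D(Y)$. If $(a,0)=(h,\iota(h))$, then $\iota(h)=0$, so $h=0$ and $a=0$: thus $A\to P$ is injective. If $(0,f)=(h,\iota(h))$, then $h=0$ and $f=0$: thus $F\to P$ is injective. So $A$ and $F$ are abelian subvarieties of $P$.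

**Step 2: $\mathrm{Pic}^0(X)$, from a quotient of $P$.** The group generated by $0\times F$ and the $(h,\iota(h))$ is $H\times F$, so $P/F=A/H$, with trivial $\Gamma$-action. Lemma 6.1 with $F'=F$ gives $\mathrm{Pic}^0(X)\simeq\widehat{A/H}$.

**Step 3: $\mathrm{Pic}^0(Y)$, from a subvariety of $P$.** We look for a subvariety of $\hat P$ that satisfies the hypotheses of Lemma 6.1. Put $F_2=P/A=F/\iota(H)$. Dualizing $0\to A\to P\to F_2\to0$ gives
$$0\to\hat F_2\to\hat P\to\hat A\to0,\tag{5}$$
which is $\Gamma$-equivariant when $\Gamma$ acts on all dual varieties by $(g^{-1})^*$. The second map is restriction to $A$. Since $\Gamma$ acts trivially on $A$, it acts trivially on $\hat A=\hat P/\hat F_2$.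

It remains to see that $\hat F_2$ has no invariant one-forms. As representations of $\Gamma$, with $g$ acting by $(g^{-1})^*$,
$$T_0\hat F_2=H^1(F_2,\mathcal O)\simeq\overline{H^0(F_2,\Omega^1)}\simeq\overline{H^0(F,\Omega^1)}.$$
The first isomorphism is Hodge symmetry; the second is pullback along the equivariant isogeny $F\to F_2$. A representation without nonzero invariants has a complex conjugate without nonzero invariants, so $T_0\hat F_2$ has none. Neither does its dual $H^0(\hat F_2,\Omega^1)$.

Lemma 6.1, applied to $Y$ with $\hat F_2\subset\hat P$, gives $\mathrm{Alb}(Y)\simeq\hat A$ and $\mathrm{Pic}^0(Y)\simeq A$. $\square$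

**Remark 7.2 (Rouquier's isomorphism).** Translations by $A\subset P$ commute with $\Gamma$, so $A$ acts on $X$ by $[p,c]\mapsto[p+a,c]$. The action is faithful: if $[p+a,c]=[p,c]$, then $(p+a,c)=(gp,gc)$ for some $g$; freeness on $C$ gives $g=1$, so $a=0$. In the same way $\widehat{A/H}=\widehat{P/F}\subset\hat P$, on which $\Gamma$ acts trivially, acts faithfully on $Y$. So $\mathrm{Aut}^0(X)\times\mathrm{Pic}^0(X)$ contains $A\times\widehat{A/H}$ and $\mathrm{Aut}^0(Y)\times\mathrm{Pic}^0(Y)$ contains $\widehat{A/H}\times A$, in agreement with (2). Here the factor that leaves $\mathrm{Pic}^0$ and the one that enters it are no longer dual to each other. This remark is not used below.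

## 8. Surfaces with free cyclic actions and no one-forms

**Lemma 8.1.** For each $n\ge2$ there is a smooth projective surface $C$ with a free action of $\Gamma=\mathbb Z/n$ and $H^0(C,\Omega^1_C)=0$.

The idea is to start from a linear action on a large projective space, where points with nontrivial stabilizer form a small set, and to cut with general invariant hypersurfaces until this set is missed.

**Step 1: the bad locus.** Let $V=\mathbb C[\Gamma]^{\oplus3}$, so $\dim\mathbb P(V)=3n-1$. Let $g\ne1$ have order $m\ge2$. As a representation of $\langle g\rangle$, $\mathbb C[\Gamma]$ is $n/m$ copies of the regular representation of $\mathbb Z/m$. So each eigenspace of $g$ on $V$ has dimension $3n/m\le3n/2$. The fixed points of $g$ on $\mathbb P(V)$ are the union of the projectivized eigenspaces. Hence the closed set $B\subset\mathbb P(V)$ of points with nontrivial stabilizer has dimension at most $3n/2-1$.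

**Step 2: cutting.** Let $\pi:\mathbb P(V)\to\mathbb P(V)/\Gamma\subset\mathbb P^N$ be the quotient with a projective embedding, and let $C$ be the preimage of the intersection of $3n-3$ general hyperplanes of $\mathbb P^N$. It is $\Gamma$-stable. The linear system $\pi^*|\mathcal O(1)|$ is base-point free, so by Bertini, applied repeatedly, $C$ is smooth of dimension $(3n-1)-(3n-3)=2$. Since $3n>4$, we have $3n-3>3n/2-1\ge\dim\pi(B)$, so the general hyperplanes have no common point on $\pi(B)$. Thus $C\cap B=\emptyset$ and $\Gamma$ acts freely on $C$.

**Step 3: connectedness and one-forms.** As $\pi$ is finite, the pullback of a hyperplane is a hypersurface of positive degree $e$, so $C$ is a complete intersection in $\mathbb P(V)$. We claim that for each partial intersection $T$, of dimension $t\ge2$,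
$$H^i(T,\mathcal O_T(k))=0\ (0<i<t,\ \text{all }k),\quad H^0(T,\mathcal O_T(k))=0\ (k<0),\quad H^0(T,\mathcal O_T)=\mathbb C.$$
This holds for $\mathbb P(V)$. Suppose it holds for $T$, and let $T'\subset T$ be the next intersection, with $\dim T'=t-1\ge2$. Use
$$0\to\mathcal O_T(k-e)\to\mathcal O_T(k)\to\mathcal O_{T'}(k)\to0.$$
For $0<i<t-1$, $H^i(\mathcal O_{T'}(k))$ lies between $H^i(\mathcal O_T(k))=0$ and $H^{i+1}(\mathcal O_T(k-e))=0$. Since $H^1(\mathcal O_T(k-e))=0$, $H^0(\mathcal O_T(k))\to H^0(\mathcal O_{T'}(k))$ is surjective, which gives the remaining two assertions. The claim for $C$ says that $C$ is connected and $H^1(C,\mathcal O_C)=0$; by Hodge symmetry $H^0(C,\Omega^1_C)=0$. $\square$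

*Example ($n=2$).* One may also take a K3 surface with a free involution. On $\mathbb P^5$ with coordinates $x=(x_1,x_2,x_3)$, $y=(y_1,y_2,y_3)$ consider $(x,y)\mapsto(x,-y)$ and three general quadrics $q_i(x)+r_i(y)=0$. These invariant quadrics form a base-point-free system, so by Bertini their intersection $C$ is a smooth surface, connected with $H^1(C,\mathcal O_C)=0$ by the argument of Step 3. Its canonical bundle is $\mathcal O_C(-6+2+2+2)=\mathcal O_C$, so $C$ is a K3 surface. The fixed locus of the involution is the two planes $y=0$ and $x=0$, and on each of them three general conics have no common point, so the involution is free on $C$.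

## 9. Fourfolds with Picard varieties $A$ and $A/\langle a\rangle$

**Step 1: the fourfolds.** We feed the smallest gluing into Proposition 7.1. Let $A$ be an elliptic curve with $\mathrm{End}(A)=\mathbb Z$, let $a\in A$ have order $2$, and set $H=\langle a\rangle$, $A'=A/H$. Let $F$ be any elliptic curve, $b\in F$ a point of order $2$, let $\Gamma=\mathbb Z/2$ act on $F$ by $-1$, and put $\iota(a)=b\in F[2]=F^\Gamma$. The involution acts by $-1$ on $H^0(F,\Omega^1)$, so there are no invariant forms. Let $C$ be as in Lemma 8.1 with $n=2$. Then $\dim X=\dim Y=2+2=4$ and Proposition 7.1 gives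
$$\mathbf D(X)\simeq\mathbf D(Y),\qquad\mathrm{Pic}^0(X)\simeq\widehat{A'}\simeq A',\qquad\mathrm{Pic}^0(Y)\simeq A.$$

**Step 2: the Picard varieties are not derived equivalent.** We prove slightly more, with the higher irregularities in view.

**Claim 9.1.** For every $q\ge1$, $\mathbf D(A'\times A^{q-1})\not\simeq\mathbf D(A^q)$.

*Proof.* For an abelian variety $B$ we have $\mathrm{Aut}^0(B)\times\mathrm{Pic}^0(B)=B\times\hat B$, and elliptic curves are self-dual. So by Theorem 2.2 a derived equivalence would give an isomorphism
$$\psi:A^{2q}\to A'^2\times A^{2q-2}.$$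

First we determine $\mathrm{Hom}(A,A')$. It is torsion-free, and it has rank $1$ because $A'$ is isogenous to $A$ and $\mathrm{End}(A)=\mathbb Z$. Let $f:A\to A'$ be the quotient map, of degree $2$. If $f=mg$ with $m\in\mathbb Z$ and $g\in\mathrm{Hom}(A,A')$, then $2=\deg f=m^2\deg g$, so $m=\pm1$. Hence $\mathrm{Hom}(A,A')=\mathbb Zf$.

Now let $\psi_1=\mathrm{pr}_{A'^2}\circ\psi:A^{2q}\to A'^2$. It is given by a $2\times2q$ matrix with entries in $\mathbb Zf$, so $\psi_1=(f\times f)\circ N$ for an integer matrix $N:A^{2q}\to A^2$. The image of $N$ is an abelian subvariety of $A^2$ that $f\times f$ maps onto $A'^2$, since $\psi_1$ is surjective. As $f\times f$ is finite, this image has dimension $2$, so $N$ is surjective. Therefore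
$$\ker\psi_1=N^{-1}(\ker(f\times f))$$
is mapped by $N$ onto $\ker(f\times f)\simeq(\mathbb Z/2)^2$. A space that maps continuously onto a finite discrete set with four points is disconnected. But $\ker\psi_1=\psi^{-1}(0\times A^{2q-2})$ is connected, a contradiction. $\square$

For $q=1$ the claim says $\mathbf D(\mathrm{Pic}^0(X))\not\simeq\mathbf D(\mathrm{Pic}^0(Y))$. So Conjecture 2.1 is false.

**Step 3: all $q\ge1$ and $n\ge q+3$.** We take products with a fixed variety. Let $W=A^{q-1}\times\mathbb P^{n-q-3}$. We show $\mathbf D(X\times W)\simeq\mathbf D(Y\times W)$. On $(X\times Y)\times(W\times W)$ take the kernel $i_*\mathcal Q\boxtimes\mathcal O_{\Delta_W}$, with $i_*\mathcal Q$ from Section 5, and let $\Psi$ be its functor. The kernel is a line bundle on $Z\times\Delta_W$, which is smooth over $X\times W$; so it is flat over $X\times W$ and $\Psi(\mathcal O_{(x,w)})=\Phi\mathcal O_x\boxtimes\mathcal O_w$. By the Künneth formula, with $\mathrm{Hom}^j(M,M')=\mathrm{Hom}(M,M'[j])$,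
$$\mathrm{Hom}^j\bigl(\Phi\mathcal O_x\boxtimes\mathcal O_w,\ \Phi\mathcal O_{x'}\boxtimes\mathcal O_{w'}\bigr)=\bigoplus_{s+t=j}\mathrm{Hom}^s(\Phi\mathcal O_x,\Phi\mathcal O_{x'})\otimes\mathrm{Hom}^t(\mathcal O_w,\mathcal O_{w'}).$$
We check Criterion 1.2. For equal points and $j=0$ only $s=t=0$ contributes, giving $\mathbb C\otimes\mathbb C=\mathbb C$. If $x\neq x'$ the first factors all vanish; if $w\ne w'$ the second ones do. For $j<0$ or $j>\dim(X\times W)$ the groups vanish because the objects are sheaves. Finally, tensoring with $\omega_{Y\times W}=\omega_Y\boxtimes\omega_W$ fixes $\Phi\mathcal O_x\boxtimes\mathcal O_w$, by (c) for $\Phi$ and because $\mathcal O_w\otimes\omega_W\simeq\mathcal O_w$. So $\Psi$ is an equivalence.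

The varieties $X\times W$ and $Y\times W$ have dimension $4+(q-1)+(n-q-3)=n$. Their Picard varieties are $A'\times A^{q-1}$ and $A^q$, of dimension $q$, and these are not derived equivalent by Claim 9.1. This proves Theorem A. $\blacksquare$

## 10. Every isogeny occurs

We prove Theorem B. The implication (2)⇒(1) is Theorem 2.3. For (1)⇒(2), Proposition 7.1 realizes the pair $\widehat{A/H}$, $A$ as soon as $H$ embeds in the fixed points of a suitable $F$. So the task is to find $F$ with many fixed points and no invariant one-forms.

**Step 1: choosing $A$ and $H$.** Let $B_1,B_2$ be isogenous and put $A=B_2$. Since $\hat B_1$ is isogenous to $B_1$, there is an isogeny $A\to\hat B_1$. Let $H$ be its kernel, so $A/H\simeq\hat B_1$. Choose $n\ge2$ that kills $H$ and $r\ge1$ such that $H$ is generated by $r$ elements. Then $H$ is a direct sum of at most $r$ cyclic groups of orders dividing $n$, so it embeds in $(\mathbb Z/n)^r$.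

**Step 2: an abelian variety with $n$-torsion fixed points.** Let $E$ be an elliptic curve and
$$F_n=\Bigl\{(x_1,\dots,x_n)\in E^n:\ \sum x_i=0\Bigr\}\simeq E^{n-1},$$
with $\Gamma=\mathbb Z/n$ acting by cyclic shift. A fixed point has all coordinates equal, so
$$F_n^\Gamma=\{(x,\dots,x):nx=0\}\simeq E[n]\simeq(\mathbb Z/n)^2.$$
The tangent space is $T_0F_n=\{v\in\mathbb C^n:\sum v_i=0\}$. An invariant vector has all coordinates equal to some $v$ with $nv=0$, so it is zero. Hence the dual $H^0(F_n,\Omega^1)$ has no nonzero invariants either. (For $n=2$ this is $E$ with the involution $-1$, as in Section 9: the shift sends $(x,-x)$ to $(-x,x)$.)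

Let $F=F_n^r$ with the diagonal action. Then $H^0(F,\Omega^1)^\Gamma=0$, and there is an injection
$$\iota:H\hookrightarrow(\mathbb Z/n)^r\subset(\mathbb Z/n)^{2r}\simeq F^\Gamma.$$

**Step 3: applying the construction.** Take $C$ from Lemma 8.1 for this $n$. Proposition 7.1 yields smooth projective $X,Y$ with $\mathbf D(X)\simeq\mathbf D(Y)$ and
$$\mathrm{Pic}^0(X)\simeq\widehat{A/H}\simeq\hat{\hat B}_1\simeq B_1,\qquad\mathrm{Pic}^0(Y)\simeq A=B_2.\qquad\blacksquare$$
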